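\title{Amdeberhan's character identity and isospectral operators for $SO(2N+1)$ and $Sp(2N)$}

\begin{abstract}
We prove a conjecture of Amdeberhan that equates two power series built from character values of symmetric groups. One series is a sum over partitions with even rows and at most $2N+1$ rows, the other a sum over partitions with even columns and at most $2N$ rows. The two series are integrals over $SO(2N+1)$ and $Sp(2N)$. Weyl's integration formula and Cauchy's determinant turn each of them into the $N$-th elementary symmetric function of the eigenvalues of a positive integral operator that does not depend on $N$ and whose kernel is made of Jacobi elliptic functions. An explicit intertwiner shows that the two operators have the same nonzero spectrum. We also give a closed formula for the common value, and we deduce that the underlying group integral takes the same value on a compact connected semisimple group and on its Langlands dual.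
\end{abstract}

\section{The identity and the results}\label{sec:intro}

For a partition $\lambda$ let $|\lambda|$ be its size, $\ell(\lambda)$ the number of its nonzero parts and $\lambda'$ its conjugate. If $\lambda$ has $m_i$ parts equal to $i$, then $z_\lambda=\prod_i i^{m_i}m_i!$ is the order of the centralizer of a permutation of cycle type $\lambda$. For partitions $\lambda,\mu$ of $m$, $\chi^\mu_\lambda$ is the value of the complex irreducible character $\chi^\mu$ of the symmetric group $\Sigma_m$ on a permutation of cycle type $\lambda$.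

Let $\lambda=(\lambda_1,\dots,\lambda_r)$ be a partition of $n$ with $r=\ell(\lambda)$. Replace each part $\lambda_i$ either by the single part $2\lambda_i$ or by the two parts $\lambda_i,\lambda_i$, and reorder. This gives a multiset $\mathcal E(\lambda)$ of $2^r$ partitions of $2n$. For example,
\[
\mathcal E((3,2,2))=\{(6,4^2),(6,4,2^2),(6,4,2^2),(6,2^4),(4^2,3^2),(4,3^2,2^2),(4,3^2,2^2),(3^2,2^4)\},
\]
and $\mathcal E(\emptyset)=\{\emptyset\}$. Let $R_M(2n)$ be the set of partitions $\mu$ of $2n$ with $\ell(\mu)\le M$ and all $\mu_i$ even, and let $R^c_M(2n)$ be the set of those with $\ell(\mu)\le M$ and all $\mu'_i$ even. For $N\ge1$ and $\lambda\vdash n$ put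
\[
\mathcal L_N(\lambda)=\sum_{\tilde\lambda\in\mathcal E(\lambda)}\ \sum_{\mu\in R_{2N+1}(2n)}(-1)^{\ell(\tilde\lambda)}\chi^\mu_{\tilde\lambda},\qquad
\mathcal R_N(\lambda)=\sum_{\tilde\lambda\in\mathcal E(\lambda)}\ \sum_{\mu\in R^c_{2N}(2n)}\chi^\mu_{\tilde\lambda},
\]
the sums over $\mathcal E(\lambda)$ being taken with multiplicity, and put $g_\lambda(q)=\prod_{j=1}^r q^{\lambda_j}/(1+q^{\lambda_j})$. Amdeberhan conjectured, and we take the statement from \cite{HSW}, that for all $N\ge1$
\begin{equation}\label{eq:conj}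
\sum_{n\ge0}\sum_{\lambda\vdash n}\frac{g_\lambda(q)}{z_\lambda}\,\mathcal L_N(\lambda)=\sum_{n\ge0}\sum_{\lambda\vdash n}\frac{g_\lambda(q)}{z_\lambda}\,\mathcal R_N(\lambda).
\end{equation}
Both sides are formal power series in $q$, because $g_\lambda(q)=O(q^{|\lambda|})$.

To see what \eqref{eq:conj} compares, note that $(-1)^{\ell(\tilde\lambda)}$ is the sign of a permutation of cycle type $\tilde\lambda$ in $\Sigma_{2n}$, and that multiplying by the sign character turns $\chi^\mu$ into $\chi^{\mu'}$. So $\mathcal L_N(\lambda)$ and $\mathcal R_N(\lambda)$ are two truncations of one sum $\sum_{\tilde\lambda}\sum_\nu\chi^\nu_{\tilde\lambda}$, where $\nu$ runs over the partitions of $2n$ with all columns of even length: the left side keeps those with $\nu_1\le 2N+1$, the right side those with $\ell(\nu)\le 2N$. Such a $\nu$ has $\nu_1\le n$ and $\ell(\nu)\le 2n$, so for $n\le N$ nothing is discarded and $\mathcal L_N(\lambda)=\mathcal R_N(\lambda)$. For $n=N+1$ only the column $\nu=(1^{2N+2})$ is discarded, on the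 right, and it would have contributed $\sum_{\tilde\lambda}(-1)^{\ell(\tilde\lambda)}=(1-1)^r=0$. One is led to guess that $\mathcal L_N(\lambda)=\mathcal R_N(\lambda)$ for all $\lambda$, which would make the weights $g_\lambda/z_\lambda$ irrelevant. We shall see that this guess is correct for $N=1,2$ and wrong for $N=3$ (Example~\ref{ex:termwise}). The content of \eqref{eq:conj} is that the discrepancies cancel under these particular weights.

\begin{theorem}\label{thm:A}
The identity \eqref{eq:conj} holds for all $N\ge1$, as an identity of formal power series.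
\end{theorem}

Let $I_N(q)$ denote the common value, and let
\[
\psi(q)=\sum_{n\ge0}q^{n(n+1)/2}=\prod_{n\ge1}\frac{1-q^{2n}}{1-q^{2n-1}}.
\]

\begin{theorem}\label{thm:B}
The series $I_N$ is analytic in $|q|<1$, and
\[
I_N(q)=\frac{q^{-N(N+1)/2}}{\psi(q)^{2N}}\sum_{\substack{0<m_1<\dots<m_N\\ m_i\ \mathrm{odd}}}\ \prod_{i}\frac{q^{m_i}}{(1-q^{m_i})^2}\prod_{i<j}\left(\frac{q^{m_i/2}-q^{m_j/2}}{1-q^{(m_i+m_j)/2}}\right)^{2(-1)^{(m_i-m_j)/2}} .
\]
\end{theorem}

Only integer powers of $q$ occur in the summands. The formula holds for $0<|q|<1$, at $q=0$ after the factor $q^{-N(N+1)/2}$ is canceled, and as an identity of formal power series.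

The third theorem describes the two structures behind \eqref{eq:conj}. The first is a group integral. For a compact connected semisimple group $G$ with normalized Haar measure, let $\chi_{\mathrm{Ad}}$ be the character of the adjoint representation on the complexified Lie algebra, and for $|q|<1$ put
\begin{equation}\label{eq:IG}
I_G(q)=\int_G\exp\Big(\sum_{j\ge1}\frac2j\,\frac{q^j}{1+q^j}\,\chi_{\mathrm{Ad}}(g^j)\Big)\,dg .
\end{equation}
The second is a pair of operators. For $0<q<1$ let $k\in(0,1)$ be the modulus with nome $q=e^{-\pi K'/K}$, where $K=\int_0^{\pi/2}(1-k^2\sin^2t)^{-1/2}\,dt$ and $K'$ is the same integral with $1-k^2$ in place of $k^2$. Let $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ be the Jacobi elliptic functions of modulus $k$; what we use about them is recalled in Section~\ref{sec:elliptic}. Put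
\begin{equation}\label{eq:GV}
\mathcal G(u,u')=k\big(\mathrm{cn}(u-u')-\mathrm{cn}(u+u')\big),\qquad V_B(u)=\frac1{1+\mathrm{dn}\,2u},\qquad V_C(u)=1+\mathrm{cn}\,2u .
\end{equation}
Both $V_B$ and $V_C$ are continuous and nonnegative on the real line. For $\ast\in\{B,C\}$ let $T_\ast$ be the integral operator on $L^2([0,K],du/K)$ with kernel $V_\ast(u)^{1/2}\,\mathcal G(u,u')\,V_\ast(u')^{1/2}$. Neither operator depends on $N$.

\begin{theorem}\label{thm:C}
\emph{(a)} For $0<q<1$ the operators $T_B$ and $T_C$ are positive and of trace class, and they have the same nonzero eigenvalues with multiplicity.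

\emph{(b)} For every compact connected semisimple group $G$ we have $I_G=I_{G^\vee}$, where $G^\vee$ is the Langlands dual group.
\end{theorem}

Section~\ref{sec:groups} shows that the two sides of \eqref{eq:conj} are $I_{SO(2N+1)}$ and $I_{Sp(2N)}$. Sections~\ref{sec:elliptic} and~\ref{sec:operators} show that, up to a common factor, these integrals are the $N$-th elementary symmetric functions of the eigenvalues of $T_B$ and $T_C$, and that the eigenvalue problems are difference equations with the imaginary step $iK'$. Section~\ref{sec:intertwiner} maps the eigenfunctions of one problem injectively to those of the other, and Section~\ref{sec:spectra} completes the comparison with a trace. Section~\ref{sec:closed} evaluates the symplectic integral by a second use of Cauchy's determinant.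

\section{From characters to integrals over $SO(2N+1)$ and $Sp(2N)$}\label{sec:groups}

Frobenius' formula $p_\nu=\sum_{\mu\vdash m}\chi^\mu_\nu s_\mu$ expands the power sum symmetric function $p_\nu=\prod_ip_{\nu_i}$, $\nu\vdash m$, in Schur functions. A sum $\sum_{\mu\in R}\chi^\mu_\nu$ is therefore the value at $p_\nu$ of the linear functional that sends $s_\mu$ to $1$ for $\mu\in R$ and to $0$ otherwise. For the sets $R_M$ and $R^c_{2N}$ this functional is a Haar integral. For a matrix $g$, let $s_\mu(g)$ and $p_j(g)=\operatorname{tr}g^j$ denote evaluation at the eigenvalues; $s_\mu(g)=0$ if $\ell(\mu)$ exceeds the size of $g$. By $Sp(2N)$ we mean the compact symplectic group in $U(2N)$.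

\begin{lemma}\label{lem:classical}
Let $\ell(\mu)\le M$. Then $\int_{O(M)}s_\mu(g)\,dg$ is $1$ if all $\mu_i$ are even and $0$ otherwise. If $M=2N$, then $\int_{Sp(2N)}s_\mu(g)\,dg$ is $1$ if all $\mu'_i$ are even and $0$ otherwise.
\end{lemma}

\begin{proof}
The irreducible rational representations $V_\mu$ of $GL_M(\mathbb C)$ are indexed by the integer vectors $\mu_1\ge\dots\ge\mu_M$; tensoring with $\det^a$ adds $a$ to every $\mu_i$, and for a partition $\mu$ the character of $V_\mu$ is $s_\mu$. The integral of a character over a compact group is the dimension of the space of invariants, and $O(M)$, $Sp(2N)$ are Zariski dense in $H=O_M(\mathbb C)$, $Sp_{2N}(\mathbb C)$. So the integral equals $\dim V_\mu^H$. Taking right $H$-invariants in the algebraic Peter--Weyl decomposition $\mathbb C[GL_M]=\bigoplus_\mu V_\mu^*\otimes V_\mu$ shows that $\dim V_\mu^H$ is the multiplicity of $V_\mu^*$ in $\mathbb C[GL_M/H]$.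

Let $H=O_M(\mathbb C)$. Under $g\cdot A=gAg^{T}$ the invertible symmetric matrices form one orbit with stabilizer $H$, so $\mathbb C[GL_M/H]$ is the increasing union of the modules $\det^{-a}\,\mathbb C[\mathrm{Sym}_M]$, $a\ge0$. The character of the symmetric algebra on $\mathrm{Sym}_M$ is $\prod_{i\le j}(1-x_ix_j)^{-1}=\sum_\nu s_{2\nu}$ by Littlewood's identity \cite[I.5, Ex.~5]{Mac}, so $\mathbb C[\mathrm{Sym}_M]=\bigoplus_\nu V_{2\nu}^*$. The function $A\mapsto\det A$ transforms by the character $\det^{-2}$, so $\det^{-a}\,\mathbb C[\mathrm{Sym}_M]$ is the sum of the $V_\mu^*$ with $\mu_i=2\nu_i-2a$, once each. In the union exactly the $V_\mu^*$ with all $\mu_i$ even occur, once each.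

Let $H=Sp_{2N}(\mathbb C)$. Now $GL_{2N}/H$ is the variety of invertible skew matrices, obtained from all skew matrices by inverting the Pfaffian, which transforms by $\det^{-1}$. Littlewood's second identity \cite[I.5, Ex.~5]{Mac} reads $\prod_{i<j}(1-x_ix_j)^{-1}=\sum s_\nu$, summed over the $\nu$ with all $\nu'_i$ even, that is, with $\nu_{2i-1}=\nu_{2i}$ for all $i$. This condition is preserved when $a$ is subtracted from all $\nu_i$, so exactly the $V_\mu^*$ with $\mu_{2i-1}=\mu_{2i}$ occur, once each.
\end{proof}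

\begin{proposition}\label{prop:groups}
For $\lambda=(\lambda_1,\dots,\lambda_r)$,
\begin{equation}\label{eq:inner}
\mathcal L_N(\lambda)=2^r\int_{SO(2N+1)}\prod_{i=1}^r\chi_{\mathrm{Ad}}(g^{\lambda_i})\,dg,\qquad \mathcal R_N(\lambda)=2^r\int_{Sp(2N)}\prod_{i=1}^r\chi_{\mathrm{Ad}}(g^{\lambda_i})\,dg .
\end{equation}
For every $G$ the function $I_G$ is analytic in $|q|<1$. The left and right sides of \eqref{eq:conj} are the Taylor series at $0$ of $I_{SO(2N+1)}$ and $I_{Sp(2N)}$.
\end{proposition}

\begin{proof}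
By Frobenius' formula and Lemma~\ref{lem:classical}, $\sum_{\mu\in R^c_{2N}(2n)}\chi^\mu_{\tilde\lambda}=\int_{Sp(2N)}p_{\tilde\lambda}$ and $\sum_{\mu\in R_{2N+1}(2n)}\chi^\mu_{\tilde\lambda}=\int_{O(2N+1)}p_{\tilde\lambda}$. Since $2N+1$ is odd, $O(2N+1)=SO(2N+1)\times\{\pm1\}$, and $p_{\tilde\lambda}(-g)=p_{\tilde\lambda}(g)$ because $p_{\tilde\lambda}$ has even degree $2n$; so the last integral may be taken over $SO(2N+1)$. The two choices for each part in the definition of $\mathcal E(\lambda)$ give
\[
\sum_{\tilde\lambda\in\mathcal E(\lambda)}p_{\tilde\lambda}=\prod_i\big(p_{\lambda_i}^2+p_{2\lambda_i}\big),\qquad\sum_{\tilde\lambda\in\mathcal E(\lambda)}(-1)^{\ell(\tilde\lambda)}p_{\tilde\lambda}=\prod_i\big(p_{\lambda_i}^2-p_{2\lambda_i}\big).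
\]
Now $\frac12(p_j^2\pm p_{2j})(g)$ is the character at $g^j$ of the symmetric, respectively exterior, square of the defining representation. The symmetric square is the adjoint representation of $Sp(2N)$ and the exterior square is that of $SO(2N+1)$. This proves \eqref{eq:inner}.

For $|q|\le\delta<1$ the $j$-th term of the exponent in \eqref{eq:IG} is bounded by $2(\dim G)\,\delta^j/(1-\delta)$. Hence the integrand is continuous in $(q,g)$ and analytic in $q$, the function $I_G$ is analytic, and by Cauchy's formula its Taylor coefficients are the integrals of those of the integrand. The expansion $\exp\sum_ja_j/j=\sum_\lambda z_\lambda^{-1}\prod_ia_{\lambda_i}$ with $a_j=2q^j(1+q^j)^{-1}\chi_{\mathrm{Ad}}(g^j)$ writes the integrand as $\sum_\lambda z_\lambda^{-1}g_\lambda(q)\,2^r\prod_i\chi_{\mathrm{Ad}}(g^{\lambda_i})$, and only finitely many $\lambda$ contribute to each power of $q$. Integrate and use \eqref{eq:inner}.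
\end{proof}

Two consequences are immediate. First, Theorem~\ref{thm:A} follows once $I_{SO(2N+1)}(q)=I_{Sp(2N)}(q)$ is known for $0<q<1$. Second, the integrals \eqref{eq:inner} depend only on the adjoint group, hence only on the Lie algebra. Since $\mathfrak{so}_3\cong\mathfrak{sp}_2$ and $\mathfrak{so}_5\cong\mathfrak{sp}_4$, we get $\mathcal L_N(\lambda)=\mathcal R_N(\lambda)$ for all $\lambda$ when $N=1,2$.

To go further we restrict to a maximal torus $\mathcal T$. If $G$ has root system $\Delta$ and Weyl group $W$, Weyl's integration formula for a class function $f$ is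
\begin{equation}\label{eq:weyl}
\int_Gf\,dg=\frac1{|W|}\int_{\mathcal T}f(t)\prod_{\alpha\in\Delta}\big(1-e^\alpha(t)\big)\,dt ,
\end{equation}
and the weights of the adjoint representation are the roots, once each, and $0$ with multiplicity $\dim\mathcal T$. For our two groups $t$ has eigenvalues $e^{\pm2i\zeta_1},\dots,e^{\pm2i\zeta_N}$ (and $1$ for $SO(2N+1)$), with $\zeta_i$ independent and uniform on $[0,\pi]$. With $e^{\epsilon_i}=e^{2i\zeta_i}$, the roots are $\pm\epsilon_i\pm\epsilon_j$ ($i<j$) together with $\pm\epsilon_i$ for $SO(2N+1)$ (type $B_N$) and $\pm2\epsilon_i$ for $Sp(2N)$ (type $C_N$). In both cases $|W|=2^NN!$ and there are $N^2$ pairs $\pm\alpha$.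

\begin{example}\label{ex:termwise}
Let $N=3$ and $\lambda=(M+4,M,M)$ with $M\ge15$. Then $\mathcal L_3(\lambda)=8\cdot69$ and $\mathcal R_3(\lambda)=8\cdot67$. Indeed, let $\rho$ be half the sum of the positive roots. By Weyl's denominator formula the product in \eqref{eq:weyl} is $\sum_{w,w'}\operatorname{sgn}(ww')e^{w\rho-w'\rho}$. For $W$-invariant $f$ all $w'$ contribute equally, so $\int_Gf$ is the sum over $w$ of $\operatorname{sgn}(w)$ times the coefficient of $e^{\rho-w\rho}$ in $f$. Take $f=\chi_{\mathrm{Ad}}(g^M)^2\chi_{\mathrm{Ad}}(g^{M+4})$, whose monomials are $e^{M(\alpha+\beta+\gamma)+4\gamma}$ with $\alpha,\beta,\gamma$ weights. Here $\rho=(\frac52,\frac32,\frac12)$ for $B_3$ and $\rho=(3,2,1)$ for $C_3$. The coordinates of $\rho-w\rho$ are at most $6$ and those of $4\gamma$ at most $8$ in absolute value, so only triples with $\alpha+\beta+\gamma=0$ and $4\gamma=\rho-w\rho$ count. If $\gamma=0$, then $w=1$, and there are $3(9+18)=81$ triples in both types. If $\gamma$ is a root, then $|\rho-4\gamma|=|\rho|$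 gives $2(\rho,\gamma)/(\gamma,\gamma)=4$, so $w\rho$ is the reflection of $\rho$ in $\gamma$ and $\operatorname{sgn}(w)=-1$. In $B_3$ this forces $\gamma=\epsilon_1+\epsilon_2$, which is a sum of two roots in $3$ ways, namely $\epsilon_1+\epsilon_2$ and $(\epsilon_1\pm\epsilon_3)+(\epsilon_2\mp\epsilon_3)$. In $C_3$ it forces $\gamma=\epsilon_1+\epsilon_3$, which is a sum of two roots in $4$ ways, namely $2\epsilon_1+(\epsilon_3-\epsilon_1)$, $2\epsilon_3+(\epsilon_1-\epsilon_3)$ and $(\epsilon_1\pm\epsilon_2)+(\epsilon_3\mp\epsilon_2)$. Adding the $2\cdot3$ ordered pairs $(\alpha,\beta)$ that contain a zero weight, we obtain $81-6-2\cdot3=69$ and $81-6-2\cdot4=67$.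
\end{example}

\section{The integrand as an elliptic function}\label{sec:elliptic}

By Example~\ref{ex:termwise} the proof must use the special form of the weights. From $q^j/(1+q^j)=\sum_{n\ge1}(-1)^{n-1}q^{jn}$ and $\sum_jx^j/j=-\log(1-x)$ we see that a weight $e^\alpha$ of the adjoint representation contributes to the integrand of \eqref{eq:IG} the factor
\begin{equation}\label{eq:weightfactor}
\prod_{n\ge1}\Big(\frac{1-q^{2n}e^\alpha}{1-q^{2n-1}e^\alpha}\Big)^2 .
\end{equation}
For a pair $\pm\alpha$ these factors, together with the factor $|1-e^\alpha|^2$ of \eqref{eq:weyl}, make up the square of a quotient of two theta functions, which is an elliptic function.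

Fix $0<q<1$ from now on, and always write $\zeta=\pi u/2K$. We use the following standard facts \cite[Ch.~20, 22]{DLMF}. The functions $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ are meromorphic on $\mathbb C$, with simple poles at the points $iK'+2jK+2liK'$ ($j,l\in\mathbb Z$) and no others; $\mathrm{sn}$ is odd, $\mathrm{cn}$ and $\mathrm{dn}$ are even, $\mathrm{cn}\,0=\mathrm{dn}\,0=\mathrm{sn}'\,0=1$, and $\mathrm{sn}^2+\mathrm{cn}^2=1=k^2\mathrm{sn}^2+\mathrm{dn}^2$. They are real on the real line, where $\mathrm{dn}>0$, and $\mathrm{sn}>0$ on $(0,2K)$. The shift $v\mapsto v\pm2K$ multiplies $(\mathrm{sn},\mathrm{cn},\mathrm{dn})$ by $(-1,-1,1)$, the shift $v\mapsto v\pm2iK'$ multiplies it by $(1,-1,-1)$, and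
\begin{equation}\label{eq:shift}
\mathrm{sn}(v+iK')=\frac1{k\,\mathrm{sn}\,v},\qquad\mathrm{cn}(v+iK')=\frac{-i\,\mathrm{dn}\,v}{k\,\mathrm{sn}\,v},\qquad\mathrm{dn}(v+iK')=\frac{-i\,\mathrm{cn}\,v}{\mathrm{sn}\,v}.
\end{equation}
Write $s,c,d$ and $s',c',d'$ for the values of $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ at $u$ and $u'$, and put $X=ks^2$, $X'=ks'^2$, so that $0\le X\le k<1$ for real $u$. The addition formulas are
\begin{equation}\label{eq:add}
\mathrm{sn}(u\pm u')=\frac{sc'd'\pm s'cd}{1-XX'},\quad\mathrm{cn}(u\pm u')=\frac{cc'\mp sds'd'}{1-XX'},\quad\mathrm{dn}(u\pm u')=\frac{dd'\mp k^2scs'c'}{1-XX'} .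
\end{equation}
The Fourier series, with $m$ running over the positive odd integers, are
\begin{equation}\label{eq:fourier}
\mathrm{sn}\,u=\frac{2\pi}{kK}\sum_m\frac{\sin m\zeta}{q^{-m/2}-q^{m/2}},\qquad\mathrm{cn}\,u=\frac{2\pi}{kK}\sum_m\frac{\cos m\zeta}{q^{-m/2}+q^{m/2}} .
\end{equation}
Finally, $k\,\mathrm{sn}^2u=\theta_1(\zeta)^2/\theta_4(\zeta)^2$, and the product formulas for the theta functions give
\begin{equation}\label{eq:product}
4\sin^2\zeta\prod_{n\ge1}\frac{(1-2q^{2n}\cos2\zeta+q^{4n})^2}{(1-2q^{2n-1}\cos2\zeta+q^{4n-2})^2}=q^{-1/2}k\,\mathrm{sn}^2u .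
\end{equation}

If $e^\alpha=e^{2i\zeta}$, the left side of \eqref{eq:product} is exactly the contribution of the pair $\pm\alpha$ to \eqref{eq:weyl} and \eqref{eq:weightfactor}. Each of the $N$ zero weights contributes $\psi^2$. The variables $u_i=2K\zeta_i/\pi$ are uniform on $[0,2K]$; the integrand is even and $2K$-periodic in each $u_i$, so we may average over $[0,K]$ instead. For the pairs $\pm(\epsilon_i+\epsilon_j)$ and $\pm(\epsilon_i-\epsilon_j)$ we use
\[
k\,\mathrm{sn}(u+u')\,\mathrm{sn}(u-u')=\frac{X-X'}{1-XX'},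
\]
which follows from \eqref{eq:add} and $s^2c'^2d'^2-s'^2c^2d^2=(s^2-s'^2)(1-k^2s^2s'^2)$. Writing $I_B=I_{SO(2N+1)}$ and $I_C=I_{Sp(2N)}$, we obtain
\begin{equation}\label{eq:ell}
I_\ast=\frac{\psi^{2N}q^{-N^2/2}}{2^N}\cdot\frac1{N!}\int_{[0,K]^N}\prod_{i<j}\Big(\frac{X_i-X_j}{1-X_iX_j}\Big)^2\prod_iw_\ast(u_i)\,\frac{du_i}K,
\end{equation}
where $w_B(u)=k\,\mathrm{sn}^2u$ and $w_C(u)=k\,\mathrm{sn}^22u$ come from the roots $\pm\epsilon_i$ and $\pm2\epsilon_i$. The two integrals differ only in the one-variable weight $w_\ast$.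

\section{Cauchy's determinant and the two operators}\label{sec:operators}

The variables in \eqref{eq:ell} are coupled through the product over pairs. The case $N=2$ shows how to uncouple them. Since $(1-X_1X_2)^2-(1-X_1^2)(1-X_2^2)=(X_1-X_2)^2$,
\[
\Big(\frac{X_1-X_2}{1-X_1X_2}\Big)^2=(1-X_1^2)(1-X_2^2)\Big[\frac1{1-X_1^2}\cdot\frac1{1-X_2^2}-\frac1{(1-X_1X_2)^2}\Big].
\]
Let $\mathcal K_\ast(u,u')=\big(w_\ast(u)(1-X^2)\big)^{1/2}\big(w_\ast(u')(1-X'^2)\big)^{1/2}/(1-XX')$. Then the integrand of \eqref{eq:ell} is $\mathcal K_\ast(u_1,u_1)\mathcal K_\ast(u_2,u_2)-\mathcal K_\ast(u_1,u_2)^2$, and half of its integral is $\frac12\big((\operatorname{tr}T)^2-\operatorname{tr}T^2\big)=\sum_{a<b}\Lambda_a\Lambda_b$, where $T$ is the operator with kernel $\mathcal K_\ast$ and the $\Lambda_a$ are its eigenvalues. For $N=1$ the integrand is $\mathcal K_\ast(u,u)$ and the integral is $\sum_a\Lambda_a$. One operator governs both cases, and it governs all $N$ by Cauchy's determinant: for numbers $x_1,\dots,x_N$ with $x_ix_j\ne1$,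
\begin{equation}\label{eq:cauchy}
\prod_{i<j}\Big(\frac{x_i-x_j}{1-x_ix_j}\Big)^2=\det\Big[\frac1{1-x_ix_j}\Big]\prod_i(1-x_i^2).
\end{equation}
So the integrand of \eqref{eq:ell} is $\det[\mathcal K_\ast(u_i,u_j)]$.

To study the spectrum we want the factor $1/(1-XX')$ in a form that Fourier series diagonalize. The denominator is that of the addition formulas, and \eqref{eq:add} gives
\begin{equation}\label{eq:double}
\mathcal G(u,u')=\frac{2k\,sd\,s'd'}{1-XX'},\qquad1-\mathrm{cn}\,2u=\frac{2s^2d^2}{1-X^2},\qquad1+\mathrm{dn}\,2u=\frac{2d^2}{1-X^2}.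
\end{equation}
The second formula is the first at $u'=u$, and the third uses $1-k^2s^4-k^2s^2c^2=1-k^2s^2=d^2$. It follows that
\begin{equation}\label{eq:wV}
k(1-\mathrm{cn}\,2u)\,V_\ast(u)=w_\ast(u):
\end{equation}
for $B$ the left side is $2ks^2d^2/2d^2=ks^2$, and for $C$ it is $k(1-\mathrm{cn}^22u)$. Hence $w_\ast(1-X^2)=2ks^2d^2V_\ast$, and since $sd\ge0$ on $[0,K]$, the kernel $\mathcal K_\ast$ is $V_\ast(u)^{1/2}\mathcal G(u,u')V_\ast(u')^{1/2}$, the kernel of $T_\ast$.

The functions $y_m=\sqrt2\sin m\zeta$, $m>0$ odd, form an orthonormal basis of $\mathcal H=L^2([0,K],du/K)$. This identifies $\mathcal H$ with the space of locally square integrable functions on $\mathbb R$ with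
\begin{equation}\label{eq:sym}
f(-u)=-f(u),\qquad f(u+2K)=-f(u),
\end{equation}
that is, of series $f=\sum_{m\ \mathrm{odd}}c_me^{im\zeta}$ with $c_{-m}=-c_m$ and $\sum|c_m|^2<\infty$. Multiplication by $V_B$ and $V_C$, which are even and $2K$-periodic, preserves \eqref{eq:sym}. By \eqref{eq:fourier},
\[
\mathcal G(u,u')=\sum_{m>0\ \mathrm{odd}}\gamma_m\,y_m(u)y_m(u'),\qquad\gamma_m=\gamma_{-m}=\frac{2\pi}K\,\frac1{q^{m/2}+q^{-m/2}}>0 .
\]
So the operator $\Gamma$ with kernel $\mathcal G$ acts by $c_m\mapsto\gamma_mc_m$; it is positive, and so is $T_\ast=V_\ast^{1/2}\Gamma V_\ast^{1/2}$. Mercer's theorem says that a continuous real symmetric kernel on $[0,K]^2$ whose operator is positive equals $\sum_a\Lambda_a\varphi_a(u)\varphi_a(u')$, uniformly, where the $\Lambda_a>0$ are the nonzero eigenvalues with multiplicity and the $\varphi_a$ are continuous real orthonormal eigenfunctions. Integrating over the diagonal shows that $\sum_a\Lambda_a<\infty$, so $T_\ast$ is of trace class. Let $\Lambda^\ast=(\Lambda^\ast_1\ge\Lambda^\ast_2\ge\cdots)$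 be its nonzero eigenvalues. The following lemma will be used here and in Section~\ref{sec:closed}.

\begin{lemma}\label{lem:expand}
Let $w,\varphi_a,\xi_a$ $(a\ge1)$ be continuous on $[0,K]$, and let $\mathcal K(u,u')=\sum_a\alpha_a\varphi_a(u)\xi_a(u')$ converge uniformly. Put $b_{aa'}=\frac1K\int_0^Kw\,\varphi_a\xi_{a'}\,du$. Then
\[
\frac1{N!}\int_{[0,K]^N}\det[\mathcal K(u_i,u_j)]\prod_iw(u_i)\frac{du_i}K=\lim_{M\to\infty}\sum_{\substack{S\subset\{1,\dots,M\}\\|S|=N}}\ \prod_{a\in S}\alpha_a\cdot\det[b_{aa'}]_{a,a'\in S}.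
\]
\end{lemma}

\begin{proof}
By uniform convergence it suffices to treat the partial sum over $a\le M$. The Cauchy--Binet formula writes its determinant as $\sum_S\prod_{a\in S}\alpha_a\cdot\det[\varphi_a(u_i)]\det[\xi_a(u_i)]$. For $S=\{a_1<\dots<a_N\}$, expanding both determinants and integrating gives $\sum_{\sigma,\tau\in\Sigma_N}\operatorname{sgn}(\sigma\tau)\prod_ib_{a_{\sigma(i)}a_{\tau(i)}}=N!\,\det[b_{aa'}]_{a,a'\in S}$.
\end{proof}

Apply the lemma to the Mercer expansion of $\mathcal K_\ast$ with $w=1$ and $b_{aa'}=\delta_{aa'}$. With $e_N$ the $N$-th elementary symmetric function, \eqref{eq:ell} becomes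
\begin{equation}\label{eq:eN}
I_{SO(2N+1)}=\psi^{2N}q^{-N^2/2}2^{-N}e_N(\Lambda^B),\qquad I_{Sp(2N)}=\psi^{2N}q^{-N^2/2}2^{-N}e_N(\Lambda^C).
\end{equation}
Thus Theorem~\ref{thm:C}(a) implies Theorem~\ref{thm:A}. Nothing is lost in this step: the numbers $e_N(\Lambda^\ast)$, $N\ge1$, determine the entire function $\prod_a(1+\Lambda^\ast_ax)$ and hence its zeros.

The square roots in $T_\ast$ are not meromorphic, so we pass to $\Gamma V_\ast$. For $\Lambda>0$ let $E_\ast(\Lambda)=\ker(\Gamma V_\ast-\Lambda)\subset\mathcal H$. The map $\varphi\mapsto\Gamma V_\ast^{1/2}\varphi$ sends $\ker(T_\ast-\Lambda)$ to $E_\ast(\Lambda)$, the map $f\mapsto V_\ast^{1/2}f$ goes back, and both composites are multiplication by $\Lambda$. So the multiplicity of $\Lambda$ as an eigenvalue of $T_\ast$ is $\dim E_\ast(\Lambda)$.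

With $\kappa=2\pi/(K\Lambda)$, the equation $\Gamma V_\ast f=\Lambda f$ reads
\begin{equation}\label{eq:coeff}
(q^{m/2}+q^{-m/2})\,c_m=\kappa\,(V_\ast f)_m\qquad(m\ \text{odd}),
\end{equation}
where $(\cdot)_m$ is the coefficient of $e^{im\zeta}$. The shift $u\mapsto u+i\tau K'$ multiplies $e^{im\zeta}$ by $q^{\tau m/2}$. Consequently a function $f=\sum c_me^{im\zeta}$ extends analytically to the strip $|\operatorname{Im}u|<\tau_0K'$ if and only if $c_m=O(q^{\tau|m|/2})$ for every $\tau<\tau_0$, and then $f(\cdot+i\tau K')$ has coefficients $q^{\tau m/2}c_m$ for $|\tau|<\tau_0$. So for a function satisfying \eqref{eq:sym} and analytic in a strip with $\tau_0>1$, \eqref{eq:coeff} is equivalent to the difference equation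
\begin{equation}\label{eq:diff}
f(u+iK')+f(u-iK')=\kappa V_\ast(u)f(u)
\end{equation}
on the real line. The eigenfunctions of type $C$ do have this regularity, and we record exactly where their zeros and first poles lie.

\begin{lemma}\label{lem:reg}
Let $f\in E_C(\Lambda)$, $\Lambda>0$. Then $f$ extends to a meromorphic function on $\mathbb C$ satisfying \eqref{eq:sym} and \eqref{eq:diff} with $\ast=C$. Moreover:
\begin{enumerate}
\item[(i)] $f$ is analytic in $|\operatorname{Im}u|<\frac32K'$;
\item[(ii)] in $\frac32K'\le\operatorname{Im}u<\frac52K'$ its poles are at most simple and lie among $\frac32iK'+jK$, $j\in\mathbb Z$;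
\item[(iii)] $f(jK)=0$ for $j$ even, and $f(jK+iK')=0$ for $j$ odd.
\end{enumerate}
\end{lemma}

\begin{proof}
The coefficients of $V_Cf\in\mathcal H$ are bounded, so \eqref{eq:coeff} gives $c_m=O(q^{|m|/2})$, and $f$ is analytic in $|\operatorname{Im}u|<K'$. This is just short of what \eqref{eq:diff} needs, so we repeat the argument. The poles of $V_C$ are simple and lie at $\frac12iK'+jK+liK'$. Hence $V_Cf$ is analytic in $|\operatorname{Im}u|<\frac12K'$, its coefficients are $O(q^{\tau|m|/2})$ for $\tau<\frac12$, and \eqref{eq:coeff} gives $c_m=O(q^{(1+\tau)|m|/2})$. This proves (i), and \eqref{eq:diff} holds for $|\operatorname{Im}u|<\frac12K'$.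

The function $\kappa V_C(u-iK')f(u-iK')-f(u-2iK')$ is meromorphic in $\frac12K'<\operatorname{Im}u<\frac52K'$ and equals $f(u)$ for $\frac12K'<\operatorname{Im}u<\frac32K'$. It continues $f$, and its poles come only from $V_C(u-iK')$, which proves (ii). Iterating, and using oddness for the lower half-plane, we continue $f$ to $\mathbb C$.

By \eqref{eq:sym}, $f(0)=0$ and $f(K+x)=-f(x-K)=f(K-x)$. Thus $f(K+iK')=f(K-iK')$, and \eqref{eq:diff} at $u=K$ gives $2f(K+iK')=\kappa V_C(K)f(K)=0$, because $V_C(K)=1+\mathrm{cn}\,2K=0$. Antiperiodicity gives (iii).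
\end{proof}

\section{The intertwiner}\label{sec:intertwiner}

We must relate the solutions of \eqref{eq:diff} for the two potentials $V_B$ and $V_C$, for every $\kappa$ at once. The mechanism is visible in a recurrence. Along the points $u+inK'$, $n\in\mathbb Z$, equation \eqref{eq:diff} reads $f_{n+1}+f_{n-1}=\kappa v_nf_n$, and $v_{n+2}=v_n$ because $\mathrm{cn}\,2u$ and $\mathrm{dn}\,2u$ have the period $2iK'$ in $u$. Let $a_n\ne0$ with $a_{n+2}=a_n$. Then $F_n=a_nf_n$ satisfies
\[
F_{n+1}+F_{n-1}=a_{n+1}(f_{n+1}+f_{n-1})=\kappa\,\frac{a_{n+1}v_n}{a_n}\,F_n .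
\]
The potential $(v_0,v_1)$ is replaced by $(v_0a_1/a_0,\ v_1a_0/a_1)$. So a multiplier independent of $\kappa$ carries one $2$-periodic potential to any other with the same product $v_0v_1$. For our potentials the products are
\[
V_B(u)V_B(u+iK')=\frac1{1-\mathrm{dn}^22u}=\frac1{k^2\mathrm{sn}^22u},\qquad V_C(u)V_C(u+iK')=1-\mathrm{cn}^22u=\mathrm{sn}^22u .
\]
They differ, but by the first formula of \eqref{eq:shift} the second becomes the first under the half step $u\mapsto u+\frac12iK'$. We therefore look for a $2iK'$-periodic function $a$ with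
\begin{equation}\label{eq:gauge}
a(u+iK')\,V_C(u+\tfrac12iK')=V_B(u)\,a(u),
\end{equation}
and consider $a(u)f(u+\frac12iK')$.

Both potentials in \eqref{eq:gauge} are rational functions of the point $(\mathrm{dn}\,2u,\ k\,\mathrm{sn}\,2u)$ of the unit circle, so we use the parameter
\[
\omega(u)=\mathrm{dn}\,2u+ik\,\mathrm{sn}\,2u,\qquad\omega(-u)=\omega(u)^{-1},\qquad\omega(u\pm iK')=-\omega(u)^{-1},\qquad\omega(u+2K)=\omega(u).
\]
From $\mathrm{dn}\,2u=\frac12(\omega+\omega^{-1})$, $k\,\mathrm{sn}\,2u=\frac1{2i}(\omega-\omega^{-1})$ and \eqref{eq:shift},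
\[
V_B(u)=\frac{2\omega}{(1+\omega)^2},\qquad V_C(u+\tfrac12iK')=1-\frac{i\,\mathrm{dn}\,2u}{k\,\mathrm{sn}\,2u}=1+\frac{\omega^2+1}{\omega^2-1}=\frac{2\omega^2}{\omega^2-1}.
\]
The function $a=1+\omega$ has $a(u\pm iK')=1-\omega^{-1}$, and it solves \eqref{eq:gauge}, both sides being $2\omega/(1+\omega)$.

The difference equation alone does not make an eigenfunction: we also need the symmetries \eqref{eq:sym} and analyticity in a strip wider than $|\operatorname{Im}u|\le K'$. Oddness is lost in the half step and is restored by taking the odd part. Analyticity is the real difficulty, since both $1+\omega$ and the shifted $f$ have poles in the strip. Equation \eqref{eq:gauge} determines $a$ only up to an $iK'$-periodic factor; the solution $1+\omega$ works because its poles and zeros match the zeros and poles in Lemma~\ref{lem:reg}.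

\begin{proposition}\label{prop:key}
Let $\Lambda>0$. For $f\in E_C(\Lambda)$ put $\Phi(u)=(1+\omega(u))f(u+\frac12iK')$ and
\[
F(u)=\Phi(u)-\Phi(-u)=(1+\omega(u))f(u+\tfrac12iK')+(1+\omega(u)^{-1})f(u-\tfrac12iK').
\]
Then $f\mapsto F$ is an injective linear map $E_C(\Lambda)\to E_B(\Lambda)$.
\end{proposition}

\begin{proof}
\emph{The equation.} By \eqref{eq:diff} for $f$ at the point $u+\frac12iK'$ and by \eqref{eq:gauge}, as meromorphic functions,
\[
\begin{aligned}
\Phi(u+iK')+\Phi(u-iK')&=(1-\omega^{-1})\big[f(u+\tfrac32iK')+f(u-\tfrac12iK')\big]\\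
&=\kappa(1-\omega^{-1})V_C(u+\tfrac12iK')f(u+\tfrac12iK')=\kappa V_B(u)\Phi(u).
\end{aligned}
\]
Since $V_B$ is even, $\Phi(-u)$ satisfies the same equation, and so does $F$. Also $F$ is odd, and $F(u+2K)=-F(u)$.

\emph{Analyticity.} We show that $\Phi$, and hence $F$, is analytic in $|\operatorname{Im}u|<\frac32K'$. In this strip the poles of $\omega$ lie among the points $\pm\frac12iK'+jK$.

Let first $-\frac32K'<\operatorname{Im}u<K'$. Then $-K'<\operatorname{Im}(u+\frac12iK')<\frac32K'$, so $f(u+\frac12iK')$ is analytic by Lemma~\ref{lem:reg}(i). For $2u=\pm iK'+2jK+x$, formulas \eqref{eq:shift} and the shifts by $2K$ and $2iK'$ give $\mathrm{sn}\,2u=(-1)^j/(k\,\mathrm{sn}\,x)$ and $\mathrm{dn}\,2u=\mp i\,\mathrm{cn}\,x/\mathrm{sn}\,x$, so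
\[
\omega=\frac{i\big((-1)^j\mp\mathrm{cn}\,x\big)}{\mathrm{sn}\,x}.
\]
At $x=0$ the denominator has a simple zero and $\mathrm{cn}\,x=1$. Hence $\omega$ has a pole, which is simple, only at $u=\frac12iK'+jK$ with $j$ odd and at $u=-\frac12iK'+jK$ with $j$ even. At these points $f(u+\frac12iK')$ equals $f(jK+iK')$ with $j$ odd and $f(jK)$ with $j$ even, and both vanish by Lemma~\ref{lem:reg}(iii).

Let next $K'\le\operatorname{Im}u<\frac32K'$. Here $\omega$ is analytic, and by Lemma~\ref{lem:reg}(ii) the poles of $f(u+\frac12iK')$ are at most simple and lie among $u=iK'+jK$. There $\omega=\mathrm{dn}(2jK+2iK')+ik\,\mathrm{sn}(2jK+2iK')=-1$, so $1+\omega$ vanishes.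

Thus $F$ satisfies \eqref{eq:sym}, is analytic in a strip with $\tau_0=\frac32>1$, and solves \eqref{eq:diff} with $\ast=B$. Hence it satisfies \eqref{eq:coeff}, that is, $F\in E_B(\Lambda)$.

\emph{Injectivity.} Suppose $F=0$. Since $1+\omega^{-1}=(1+\omega)/\omega$ and $1+\omega\not\equiv0$, we get $f(u+\frac12iK')=-\omega(u)^{-1}f(u-\frac12iK')$. Put $h(u)=\omega(u-\frac12iK')$, so that $\omega(u+\frac12iK')=-1/h(u)$. Replacing $u$ by $u+\frac12iK'$ gives $f(u+iK')=h(u)f(u)$, and replacing it by $u-\frac12iK'$ gives $f(u-iK')=-h(u)f(u)$. Adding, \eqref{eq:diff} yields $\kappa V_Cf=0$, and so $f=0$.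
\end{proof}

\section{Equality of the spectra and Langlands duality}\label{sec:spectra}

Proposition~\ref{prop:key} gives only an inequality of multiplicities. An inverse map is not needed: the eigenvalues are positive, so one more equation, the equality of the traces, forces equality. That equation is the case $N=1$ of \eqref{eq:conj}, and it can be seen directly.

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:C}(a)]
Positivity and the trace class property were shown in Section~\ref{sec:operators}. The diagonal of the kernel of $T_\ast$ is $V_\ast(u)\,k(1-\mathrm{cn}\,2u)=w_\ast(u)$ by \eqref{eq:wV}, and $w_\ast$ is even and $2K$-periodic. Therefore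
\[
\sum_a\Lambda^B_a=\frac1{2K}\int_0^{2K}k\,\mathrm{sn}^2u\,du=\frac1{2K}\int_0^{2K}k\,\mathrm{sn}^22u\,du=\sum_a\Lambda^C_a<\infty,
\]
where the middle equality holds because $\mathrm{sn}^2$ has period $2K$ and $u\mapsto2u$ preserves the uniform measure on $\mathbb R/2K\mathbb Z$. So $\sum_{\Lambda>0}\Lambda\,\big(\dim E_B(\Lambda)-\dim E_C(\Lambda)\big)=0$. The terms are nonnegative by Proposition~\ref{prop:key}, hence all zero. This proves Theorem~\ref{thm:C}(a). It is here and in Mercer's theorem that we use $0<q<1$, through $\gamma_m>0$ and $V_\ast\ge0$.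

By \eqref{eq:eN}, $I_{SO(2N+1)}(q)=I_{Sp(2N)}(q)$ for $0<q<1$. Both functions are analytic in $|q|<1$, so they coincide, and Proposition~\ref{prop:groups} gives Theorem~\ref{thm:A}.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}(b)]
The group $G^\vee$ is the compact connected group with the dual root datum; its roots are the coroots of $G$. The integrand of \eqref{eq:IG} factors through $G\to\mathrm{Ad}(G)$, which carries Haar measure to Haar measure, and $\mathrm{Ad}(G)$ is the identity component of the automorphism group of the Lie algebra. So $I_G$ depends only on the Lie algebra. For a direct sum of Lie algebras the adjoint group is the product and $\chi_{\mathrm{Ad}}$ is the sum, so $I_G$ is the product of the integrals for the simple factors. Duality acts factor by factor. The root systems of types $A$, $D$, $E$, $F_4$, $G_2$ and $B_2=C_2$ are isomorphic to their duals, and $B_N$, $C_N$ ($N\ge3$) are exchanged. For these, $I_{SO(2N+1)}=I_{Sp(2N)}$ was just proved.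
\end{proof}

\section{The closed formula}\label{sec:closed}

We prove Theorem~\ref{thm:B} by computing $I_N=I_{Sp(2N)}$ from \eqref{eq:ell}; analyticity is part of Proposition~\ref{prop:groups}. Let first $0<q<1$. Lemma~\ref{lem:expand} turns a kernel with a Fourier expansion into a sum of finite determinants, whose entries are Fourier coefficients of the remaining weight. We choose the kernel so that this weight is $k\,\mathrm{sn}\,2u$, because the coefficients $1/(q^{-n/2}-q^{n/2})$ of $\mathrm{sn}$ at $n=(a+b)/2$ form a Cauchy matrix in $a,b$.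

\subsection*{Expansion} By \eqref{eq:add},
\[
\mathcal S(u,u'):=\mathrm{sn}(u+u')+\mathrm{sn}(u-u')=\frac{2s\,c'd'}{1-XX'},\qquad\mathrm{sn}\,2u=\frac{2scd}{1-X^2}.
\]
So $\det[\mathcal S(u_i,u_j)]=\prod_i2s_ic_id_i\cdot\det[1/(1-X_iX_j)]$, and \eqref{eq:cauchy} shows that the product over pairs in \eqref{eq:ell} equals $\det[\mathcal S(u_i,u_j)]/\prod_i\mathrm{sn}\,2u_i$ on $(0,K)^N$. Since $w_C=k\,\mathrm{sn}^22u$,
\[
I_N=\frac{\psi^{2N}q^{-N^2/2}}{2^N}J,\qquad J=\frac1{N!}\int_{[0,K]^N}\det[\mathcal S(u_i,u_j)]\prod_ik\,\mathrm{sn}(2u_i)\,\frac{du_i}K .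
\]
For an integer $n$ put $\sigma(n)=1/(q^{-n/2}-q^{n/2})$ if $n$ is odd and $\sigma(n)=0$ if $n$ is even; $\sigma$ is an odd function. By \eqref{eq:fourier}, $\mathcal S(u,u')=\sum_{m>0\ \mathrm{odd}}\frac{2\pi}{kK}\sigma(m)\,(\sqrt2\sin m\zeta)(\sqrt2\cos m\zeta')$, uniformly, and Lemma~\ref{lem:expand} gives
\[
J=\sum_{\substack{S\subset\{1,3,5,\dots\}\\|S|=N}}\ \prod_{m\in S}\frac{2\pi}{kK}\sigma(m)\cdot\det[b_{mm'}]_{m,m'\in S},\qquad b_{mm'}=\frac1K\int_0^Kk\,\mathrm{sn}(2u)\,2\sin m\zeta\cos m'\zeta\,du .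
\]
The terms will turn out to be positive, so the order of summation does not matter.

\subsection*{The entries} The integrand of $b_{mm'}$ is even. It is also invariant under $u\mapsto2K-u$, which changes the signs of $\mathrm{sn}\,2u$ and $\cos m'\zeta$ and fixes $\sin m\zeta$. So $b_{mm'}$ is the average over a full period $4K$. Insert $k\,\mathrm{sn}\,2u=\frac{2\pi}K\sum_{n>0}\sigma(n)\sin2n\zeta$ and $2\sin m\zeta\cos m'\zeta=\sin(m+m')\zeta+\sin(m-m')\zeta$. Orthogonality, with the average of $\sin^2$ equal to $\frac12$, gives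
\[
b_{mm'}=\frac\pi K\Big[\sigma\Big(\frac{m+m'}2\Big)+\sigma\Big(\frac{m-m'}2\Big)\Big].
\]
Exactly one of the two terms is nonzero, and a change of index makes it always the same one. Let $\eta_m=1$ if $m\equiv1$ and $\eta_m=-1$ if $m\equiv3\pmod 4$, and let $\tilde m=\eta_mm$. Then $m\mapsto\tilde m$ is a bijection from the positive odd integers onto $1+4\mathbb Z$. The numbers $m+m'$ and $m-m'$ are, in some order, $\eta_m(\tilde m+\tilde m')\equiv2$ and $\eta_m(\tilde m-\tilde m')\equiv0\pmod4$. Hence $b_{mm'}=\frac\pi K\eta_m\,\sigma\big(\frac{\tilde m+\tilde m'}2\big)$. Also $\sigma(m)=\eta_m\sigma(\tilde m)$, so the signs $\eta_m$ cancel in each term of $J$.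

\subsection*{The determinant} For $a,b\in1+4\mathbb Z$ put $t_a=q^{a/2}$. Then $t_at_b\ne1$ since $a+b\ne0$, and
\[
\sigma\Big(\frac{a+b}2\Big)=\frac{\sqrt{t_at_b}}{1-t_at_b},\qquad\sigma(a)=\frac{t_a}{1-t_a^2}.
\]
By \eqref{eq:cauchy}, $\det[\sigma(\frac{a+b}2)]_{a,b\in S}=\prod_a\frac{t_a}{1-t_a^2}\prod_{a<b}\big(\frac{t_a-t_b}{1-t_at_b}\big)^2$, and therefore
\[
J=\Big(\frac{2\pi^2}{kK^2}\Big)^N\sum_{\substack{S\subset1+4\mathbb Z\\|S|=N}}\ \prod_{a\in S}\frac{t_a^2}{(1-t_a^2)^2}\prod_{\substack{a<b\\a,b\in S}}\Big(\frac{t_a-t_b}{1-t_at_b}\Big)^2 .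
\]
Dividing \eqref{eq:product} by $\zeta^2$ and letting $\zeta\to0$ gives $4\psi^4=q^{-1/2}k\,(2K/\pi)^2$, so $2\pi^2/(kK^2)=2q^{-1/2}\psi^{-4}$. The total prefactor is $\psi^{2N}q^{-N^2/2}2^{-N}\cdot2^Nq^{-N/2}\psi^{-4N}=\psi^{-2N}q^{-N(N+1)/2}$. It remains to return to $m=|a|$, which replaces $t_a$ by $1/t_a$ when $a<0$. This leaves $t^2/(1-t^2)^2$ unchanged. The factor $\big(\frac{t_a-t_b}{1-t_at_b}\big)^2$ is inverted when one of $t_a,t_b$ is inverted, and is unchanged when both are. So the pair $m_i,m_j$ carries the exponent $2\eta_{m_i}\eta_{m_j}=2(-1)^{(m_i-m_j)/2}$. This is the formula of Theorem~\ref{thm:B} for $0<q<1$.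

\subsection*{Extension to the disk} The inverted factors contain negative powers of $q$, so convergence for complex $q$ needs a lower bound on the order of each summand. Write $\eta_i=\eta_{m_i}$, $T_i=\sum_{j\ge i}\eta_j$ and $m_0=T_{N+1}=0$. For $i<j$ we have $(q^{m_i/2}-q^{m_j/2})^2=q^{m_i}(1-q^{(m_j-m_i)/2})^2$, and $(m_j\pm m_i)/2$ are positive integers. So each summand is $q^e$ times a product of $N^2$ factors $(1-q^l)^{\pm2}$ with integers $l\ge1$, where
\[
e=\sum_im_i\Big(1+\eta_i\sum_{j>i}\eta_j\Big)=\sum_im_i\eta_iT_i=\frac12\sum_im_i+\frac12\sum_iT_i^2(m_i-m_{i-1})\ge\frac12\sum_im_i .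
\]
The third equality uses $2\eta_iT_i=T_i^2-T_{i+1}^2+1$, which is the square of $T_{i+1}=T_i-\eta_i$, and summation by parts. For $|q|\le\delta<1$ we have $1-\delta\le|1-q^l|\le2$, so the series is dominated by a constant times $\sum\delta^{(m_1+\dots+m_N)/2}$. It converges absolutely and uniformly there, and its sum is analytic in $|q|<1$. This sum agrees with the analytic function $q^{N(N+1)/2}\psi^{2N}I_N$ on $(0,1)$, hence on the disk. By its product form $\psi$ has no zeros in the disk, and we may divide. This completes the proof of Theorem~\ref{thm:B}.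

\begin{example}
For $N=1$ the formula gives
\[
I_1=\psi^{-2}q^{-1}\sum_{m>0\ \mathrm{odd}}\frac{q^m}{(1-q^m)^2}=\frac{1+2q+4q^2+4q^3+6q^4+\cdots}{1+2q+q^2+2q^3+2q^4+\cdots}=1+3q^2-4q^3+9q^4-\cdots .
\]
The first coefficients agree with \eqref{eq:IG}. For a simple group the adjoint representation is irreducible, nontrivial and has an invariant symmetric form, so $\int\chi_{\mathrm{Ad}}(g)\,dg=0$ and $\int\chi_{\mathrm{Ad}}(g)^2\,dg=\int\chi_{\mathrm{Ad}}(g^2)\,dg=1$. The integrand of \eqref{eq:IG} is $1+2q\chi_{\mathrm{Ad}}(g)+q^2\big(2\chi_{\mathrm{Ad}}(g)^2+\chi_{\mathrm{Ad}}(g^2)-2\chi_{\mathrm{Ad}}(g)\big)+O(q^3)$, whose integral is $1+3q^2+O(q^3)$.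
\end{example}

\begin{thebibliography}{9}

\bibitem{DLMF} DLMF, Chapters 20 and 22.

\bibitem{HSW} David J. Hemmer, Armin Straub, Karlee Westrem, \emph{New Identities in the Character Table of Symmetric Groups involving Riordan Numbers}, arXiv:2509.02796 (2025).

\bibitem{Mac} Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\end{thebibliography}
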